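# Symmetric sets on the sphere whose convex hull has least volume

## Four short arcs against two long ones

Take the unit circle in the plane and keep exactly half of it, in two different ways, each symmetric about the origin.

First keep $P=\{x\in S^1:|x_1|\le \tfrac{\sqrt2}{2}\}$. This consists of two quarter circles, around $e_2$ and $-e_2$. Its convex hull is made of two circular sectors of angle $\frac\pi2$ and two right triangles with legs $1$, so its area is $2\cdot\frac\pi4+2\cdot\frac12=\frac\pi2+1\approx 2.57$.

Now keep four arcs of length $\frac\pi4$ each, centered at $\pm e_1,\pm e_2$. The total length is again $\pi$. The hull is made of four sectors of angle $\frac\pi4$, with total area $\frac\pi2$, and of four triangles with two sides $1$ enclosing the angle $\frac\pi4$, with total area $4\cdot\frac12\sin\frac\pi4=\sqrt2$. Its area is $\frac\pi2+\sqrt2\approx 2.99$, which is larger.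

The computation generalizes at once. Let $A=-A$ be a finite union of closed arcs of total length $4t$, $0<t<\frac\pi2$. The sectors over the arcs contribute $2t$, whatever the arrangement. The complementary gaps come in antipodal pairs of angles $g_1,\dots,g_k$ with $\sum g_i=\pi-2t$, so each gap is smaller than $\pi$. A pair contributes two triangles of area $\frac12\sin g_i$. Hence the hull has area $2t+\sum_i\sin g_i$. For $a,b\ge0$ with $a+b\le\pi$ we have $\sin(a+b)=\sin a\cos b+\cos a\sin b\le \sin a+\sin b$, so
$$2t+\sum_i\sin g_i\ \ge\ 2t+\sin(\pi-2t)=2t+\sin 2t .$$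
The right side is the area for one pair of gaps, that is, for $\{|x_1|\le\sin t\}$. So on the circle it is cheapest to merge the gaps.

One dimension up there are more shapes to try. On $S^2$ the zone $\{a\le x_1\le b\}$ has area $2\pi(b-a)$. Hence the strip $\{|x_1|\le\tau\}$ and the double cap $\{|x_3|\ge 1-\tau\}$ both have area $4\pi\tau$. The hull of the strip is the part $|x_1|\le\tau$ of the ball, with volume $2\pi(\tau-\frac{\tau^3}3)$. The hull of the double cap consists of two ball caps joined by a cylinder. With $a=1-\tau$ its volume is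
$$2\pi a(1-a^2)+2\pi\int_a^1(1-x^2)\,dx=\frac{4\pi}3(1-a^3)=2\pi\Big(2\tau-2\tau^2+\frac{2\tau^3}3\Big).$$
The difference, double cap minus strip, is $2\pi\,\tau(1-\tau)^2\ge0$. The strip wins again.

This suggests that, among symmetric sets of given measure, the strip always has the hull of least volume. The statement is Conjecture 5.2 in Rafał Latała, "On some inequalities for Gaussian measures", arXiv:math/0304343 (2003). It is known for $n\le3$. The proof below covers every $n\ge2$ and does not use those cases.

Let $S=S^{n-1}$ be the unit sphere of $\mathbb R^n$, $n\ge2$, and let $\sigma=\sigma_{n-1}$ be the rotation-invariant surface measure. A set $A$ is *symmetric* if $A=-A$.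

**Theorem 1.** Let $n\ge2$, let $A\subset S$ be symmetric and Borel, and let $P=\{x\in S:|x_1|\le t_0\}$, $t_0\in[0,1]$, with $\sigma(A)=\sigma(P)$. Then $\mathrm{vol}_n(\mathrm{conv}A)\ge \mathrm{vol}_n(\mathrm{conv}P)$. If $0<\sigma(A)<\sigma(S)$, equality holds iff, after a rotation of $A$, $A\subset P$ and $\sigma(P\setminus A)=0$.

## Latitude coordinates

Put $N=n-2\ge0$, let $B$ be the closed unit ball, and let $\omega=|S^{n-2}|$, where $|S^0|=2$ is counting measure. Write a point of $S$ as $x=(\sin\lambda,\cos\lambda\,\theta)$ with latitude $\lambda\in[-\frac\pi2,\frac\pi2]$ and $\theta\in S^{n-2}$. Then $d\sigma=\cos^N\!\lambda\,d\lambda\,d\theta$. The poles are $\pm e_1$, and the antipodal map sends $\lambda$ to $-\lambda$. Put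
$$w(x)=\cos^Nx,\qquad u(x)=\int_x^{\pi/2}w,\qquad W=u(-\tfrac\pi2)=2u(0),$$
$$P_t=\{|\lambda|\le t\}=\{x\in S:|x_1|\le\sin t\},\qquad \Gamma(t)=\sigma(P_t)=2\omega\int_0^tw\qquad(0\le t\le\tfrac\pi2).$$
So $\omega u(x)$ is the measure of the cap $\{\lambda> x\}$, and $\omega w(x)$ is the size of its boundary. The function $u$ is continuous and strictly decreasing, $u'=-w$ on $(-\frac\pi2,\frac\pi2)$, $\sigma(S)=\omega W$, and $\Gamma'=2\omega w>0$ on $[0,\frac\pi2)$. Note that $P_t$ is indexed by the angle $t$, while $t_0$ in Theorem 1 is the sine of that angle.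

For $n=2$: $w=1$, $u(x)=\frac\pi2-x$, $\omega=2$, $\Gamma(t)=4t$. For $n=3$: $w=\cos$, $u(x)=1-\sin x$, $\omega=2\pi$, $\Gamma(t)=4\pi\sin t$.

## Dilating a convex body through the sphere

If a Borel set $M\subset B$ is sliced by spheres of radius $\tau$, polar coordinates give
$$\mathrm{vol}_n(M)=\int_0^1\tau^{n-1}\,\sigma\big(S\cap\tfrac1\tau M\big)\,d\tau. \tag{1}$$
So for $K=\overline{\mathrm{conv}A}$ we should study $G(s)=\sigma(S\cap sK)$ for $s\ge1$: how fast the dilates $sK$ swallow the sphere. The hull of the strip behaves, for $s\ge1$, like the slab $\{|x_1|\le t_0\}$. The claim will be that among symmetric convex sets the slab is the slowest.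

**Theorem 2.** Let $K\subset\mathbb R^n$ be closed, convex and symmetric. Put $G(s)=\sigma(S\cap sK)$ and define $t(s)\in[0,\frac\pi2]$ by $\Gamma(t(s))=G(s)$. On $\{s>0:0<G(s)<\sigma(S)\}$ the function $s\mapsto\sin t(s)/s$ is nondecreasing. Consequently, if $Q=\{x\in\mathbb R^n:|x_1|\le c\}$, $0<c<1$, and $\sigma(S\cap K)=\sigma(S\cap Q)$, then $\sigma(S\cap sK)\ge\sigma(S\cap sQ)$ for $s\ge1$, and $\le$ for $0<s\le1$.

Here $t(s)$ is the half-width, in angle, of the strip with the same measure as $S\cap sK$. For the slab $K=Q$ we have $S\cap sQ=\{|x_1|\le sc\}$, so $\sin t(s)/s=c$ is constant: the slab is the equality case. For $K=\rho B$ the function $G$ jumps from $0$ to $\sigma(S)$ and the first statement is vacuous.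

We first see that Theorem 2 implies everything we want.

**Proof of Theorem 1 from Theorem 2.**

**Step 1: the hull of the strip.** We show $\mathrm{conv}(P)=B\cap\{|x_1|\le t_0\}$. The inclusion "$\subset$" is clear, since the right side is convex and contains $P$. For $|c|\le t_0$ the slice $\{x\in B:x_1=c\}$ is an $(n-1)$-dimensional ball (or a point), hence the convex hull of its boundary sphere $\{x\in S:x_1=c\}\subset P$. This gives "$\supset$".

**Step 2: extreme measures.** We remove the cases in which Theorem 2 says nothing. If $\sigma(A)=0$, then $t_0=0$ and $\mathrm{conv}P$ lies in a hyperplane, so its volume is $0$. If $\sigma(A)=\sigma(S)$, then $A$ is dense in $S$, because nonempty open subsets of $S$ have positive measure. So $\overline{\mathrm{conv}A}\supset S$, hence $\overline{\mathrm{conv}A}=B$. Boundaries of convex sets are Lebesgue-null, so a convex set is measurable and has the same volume as its closure. Thus $\mathrm{vol}_n(\mathrm{conv}A)=\mathrm{vol}_n(B)$ and the claim holds.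

**Step 3: the inequality.** Let $0<\sigma(A)<\sigma(S)$, so $0<t_0<1$. Let $K=\overline{\mathrm{conv}A}\subset B$, a closed, convex, symmetric set with $\mathrm{vol}_n(K)=\mathrm{vol}_n(\mathrm{conv}A)$. Put $G(s)=\sigma(S\cap sK)$ and $G_P(s)=\sigma(\{x\in S:|x_1|\le st_0\})$. Since $A\subset K$, we have $G(1)\ge\sigma(A)=G_P(1)>0$. We claim $G\ge G_P$ on $[1,\infty)$. If $G(1)=\sigma(S)$, then, as $0\in K$ makes $G$ nondecreasing, $G(s)=\sigma(S)\ge G_P(s)$ for $s\ge1$. Otherwise $c:=\sin t(1)$ satisfies $t_0\le c<1$, and the second part of Theorem 2 with this $c$ gives $G(s)\ge\sigma(S\cap\{|x_1|\le sc\})\ge G_P(s)$ for $s\ge1$. By (1), used for $K$ and for $B\cap\{|x_1|\le t_0\}$,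
$$\mathrm{vol}_n(\mathrm{conv}A)=\int_0^1\tau^{n-1}G(1/\tau)\,d\tau\ \ge\ \int_0^1\tau^{n-1}G_P(1/\tau)\,d\tau=\mathrm{vol}_n(\mathrm{conv}P).$$

**Step 4: equality.** We keep $0<\sigma(A)<\sigma(S)$ and suppose equality holds. Since $G\ge G_P$, we get $G=G_P$ a.e. on $[1,\infty)$. Both functions are right-continuous: as $K$ is closed, $S\cap sK=\bigcap_{s'>s}(S\cap s'K)$, a decreasing intersection of sets of finite measure, and the same holds for the slab. So $G=G_P$ everywhere on $[1,\infty)$.

Let $h_K(v)=\max_{y\in K}\langle v,y\rangle$ be the support function and $r_0=\min_{|v|=1}h_K(v)$. Since $\sigma(K\cap S)>0$, $K$ lies in no hyperplane through $0$. Being convex and symmetric, it then has $0$ in its interior, so $r_0>0$. For $s\ge1$ we have $G(s)=\sigma(S)$ iff $S\subset sK$ (a closed subset of $S$ of full measure is $S$) iff $B\subset sK$ iff $sr_0\ge1$. Likewise $G_P(s)=\sigma(S)$ iff $st_0\ge1$. Since $G(1)=G_P(1)<\sigma(S)$, both thresholds $1/r_0$ and $1/t_0$ exceed $1$. As $G=G_P$ on $[1,\infty)$, they agree: $r_0=t_0$. Rotate so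 that the minimum of $h_K$ is attained at $e_1$. Then $K\subset\{|x_1|\le r_0\}=\{|x_1|\le t_0\}$, so $A\subset K\cap S\subset P$, and $\sigma(P\setminus A)=\sigma(P)-\sigma(A)=0$.

Conversely, let $A\subset P$ after a rotation, with $\sigma(P\setminus A)=0$. As $0<t_0<1$, $P$ is the closure of the open set $\{x\in S:|x_1|<t_0\}$, so every open set that meets $P$ meets $P$ in positive measure, and hence meets $A$. Thus $A$ is dense in $P$. So $\overline{\mathrm{conv}A}$ contains $P$ and is contained in the closed set $\mathrm{conv}P$, that is, $\overline{\mathrm{conv}A}=\mathrm{conv}P$. The volumes agree. $\square$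

It remains to prove Theorem 2.

## The growth rate of $G$ and a wrong perimeter bound

Let $K$ be compact, convex, symmetric with $0$ in its interior, and let $\|\cdot\|_K$ be the norm with unit ball $K$. Then
$$A_s:=S\cap sK=\{z\in S:\|z\|_K\le s\}$$
is a sublevel set of $\|\cdot\|_K$ on the sphere, and we watch its measure grow with $s$. Formally,
$$G'(s)=\int_{\partial A_s}\frac{1}{|\nabla_S\|\cdot\|_K|},$$
where $\nabla_S$ is the tangential gradient. What we want is that $\log\sin t(s)-\log s$ does not decrease, that is, $\cot t(s)\,t'(s)\ge\frac1s$. Since $G'=\Gamma'(t)\,t'$, this reads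
$$G'(s)\ \ge\ \frac{\tan t(s)\,\Gamma'(t(s))}{s}. \tag{2}$$
Here $\Gamma'(t)=2\omega w(t)$ is exactly the size of the boundary of the strip $P_t$.

**A bound for the gradient.** Let $r_0=\min_{|v|=1}h_K(v)>0$. After a rotation the minimum is attained at $e_1$, so $r_0B\subset K\subset\{|x_1|\le r_0\}$. Suppose $sr_0<1$ and define $r(s)\in(0,\frac\pi2)$ by $\sin r(s)=sr_0$. Then $A_s\subset P_{r(s)}$. Let $z\in S$, $\|z\|_K=s$, be a point where the norm is differentiable, and let $v=\nabla\|\cdot\|_K(z)$. From $\|z+\varepsilon y\|_K\le\|z\|_K+\varepsilon\|y\|_K$ for $\varepsilon>0$ we get $\langle v,y\rangle\le\|y\|_K$ for all $y$. So $h_K(v)\le1$, and therefore $r_0|v|\le h_K(v)\le 1$. By homogeneity $\langle v,z\rangle=\|z\|_K=s$. Hence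
$$|\nabla_S\|\cdot\|_K|^2=|v|^2-s^2\ \le\ r_0^{-2}-s^2=s^2\Big(\frac1{\sin^2r(s)}-1\Big)=s^2\cot^2r(s). \tag{3}$$
For example, for the cube $K=[-\rho,\rho]^n$ we have $h_K(v)=\rho\sum|v_i|$, so $r_0=\rho$, and $\|x\|_K=\max|x_i|/\rho$. Where one coordinate is strictly the largest in absolute value, $|v|=1/\rho$, so (3) is an equality.

Formally, then, $G'(s)\ge\frac{\tan r(s)}{s}\,|\partial A_s|$, and (2) would follow from
$$\tan r(s)\cdot|\partial A_s|\ \ge\ \tan t(s)\cdot|\partial P_{t(s)}|.$$
Since $A_s\subset P_{r(s)}$, we have $t(s)\le r(s)$. The first idea is to drop the tangents and to show $|\partial A_s|\ge|\partial P_{t(s)}|$, that is, that strips have least perimeter among symmetric sets of their measure. This is false. Take $n=3$ and let $K$ be the convex hull of the double cap $\{z\in S:|z_3|\ge\frac34\}$. The cylinder joining the two ball caps meets $S$ only in the two rims, so $A_1=K\cap S$ is the double cap itself. Its measure is $4\pi\cdot\frac14$, so $\sin t=\frac14$. Its boundary has length $4\pi\cdot\frac{\sqrt7}4$, while the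 strip with $\sin t=\frac14$ has boundary length $4\pi\cdot\frac{\sqrt{15}}4$.

The same example shows that the tangents cannot be thrown away but may rescue the estimate. Here $r_0=\frac{\sqrt7}4$: the ball of this radius lies in the cylinder part, and $h_K(e_1)=\frac{\sqrt7}4$. So $\sin r=\frac{\sqrt7}4$, $\cos r=\frac34$ and
$$\tan r\cdot|\partial A_1|=4\pi\cdot\tfrac{\sqrt7}3\cdot\tfrac{\sqrt7}4=4\pi\cdot\tfrac7{12},\qquad \tan t\cdot|\partial P_t|=4\pi\sin t=4\pi\cdot\tfrac14 .$$
A set with small perimeter, compared with the strip, must reach far up in latitude, and then $\tan r$ pays. The weighted inequality, with no convexity in it, is what we shall prove.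

**Theorem 3.** Let $A\subset S$ be symmetric, of finite perimeter, $\sigma(A)>0$, $A\subset P_r$ with $0<r<\frac\pi2$, and let $t\in(0,r]$ satisfy $\sigma(A)=\Gamma(t)$. Then
$$\tan r\cdot\mathrm{Per}(A)\ \ge\ \tan t\cdot\mathrm{Per}(P_t),$$
with strict inequality if $t<r$.

## Perimeter, coarea and Lévy's inequality

**Definition.** For Borel $E\subset S$ let $\mathrm{Per}(E)=\sup\int_E\mathrm{div}X\,d\sigma$ over smooth tangent fields $X$ on $S$ with $|X|\le1$. If this is finite, $E$ has finite perimeter. In that case $\chi_E$ has a distributional gradient that is a vector measure with total variation $|D\chi_E|$, the perimeter measure, and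
$$\int_E\mathrm{div}Y\,d\sigma\ \le\ \int|Y|\,d|D\chi_E|\quad\text{for every smooth tangent field }Y. \tag{4}$$

The total mass of $|D\chi_E|$ is $\mathrm{Per}(E)$. It is carried by $\partial E$: for $Y$ supported in the interior of $E$, or away from $\overline E$, the integral $\int_E\mathrm{div}Y$ is $0$. Since $\int_S\mathrm{div}X=0$, the sets $E$ and $S\setminus E$ have the same perimeter measure. Isometries of $S$ transport it, so for symmetric $E$ it is invariant under $x\mapsto-x$. When $E$ has smooth boundary, the divergence theorem shows that $|D\chi_E|$ is surface measure on $\partial E$. For instance, the boundary of $P_t$, $0<t<\frac\pi2$, consists of two $(n-2)$-spheres of radius $\cos t$, so $\mathrm{Per}(P_t)=2\omega\,w(t)=\Gamma'(t)$. Changing $E$ by a null set does not change $\mathrm{Per}(E)$: adding a point to $P_t$ costs nothing. We need two classical tools.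

**Coarea formula (Fleming–Rishel).** If $f:S\to\mathbb R$ is Lipschitz, then for a.e. $s$ the set $\{f\le s\}$ has finite perimeter, and for every Borel $g\ge0$
$$\int_Sg\,|\nabla_Sf|\,d\sigma=\int_{\mathbb R}\Big(\int g\,d|D\chi_{\{f\le s\}}|\Big)ds. \tag{5}$$
For indicators $g$ of open sets this is the usual statement. Both sides are finite measures in $g$, so it extends to Borel $g\ge0$.

**Lévy's isoperimetric inequality.** If $\sigma(E)=\omega v$ with $0<v<W$, then
$$\mathrm{Per}(E)\ge\omega\,\mathcal I(v),\qquad\text{where }\ \mathcal I(u(x))=w(x)\ \text{ for }|x|<\tfrac\pi2. \tag{6}$$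

The cap $\{\lambda\ge x\}$ has measure $\omega u(x)$ and perimeter $\omega w(x)$, so (6) says that caps are optimal. For $n=2$, $\mathcal I=1$: a set of finite perimeter, neither null nor of full measure, has perimeter at least $2$. For $n=3$, $u=1-\sin$ and $w=\cos$ give $\mathcal I(v)=\sqrt{v(2-v)}$.

The classical form (P. Lévy, E. Schmidt) says that the $\varepsilon$-neighborhood of a closed set $F$ has measure at least that of the $\varepsilon$-neighborhood of a cap of the same measure. If $F$ has smooth boundary, subtract $\sigma(F)$, divide by $\varepsilon$ and let $\varepsilon\to0$. The left side tends to $\mathrm{Per}(F)$ and the right side to $\omega w(x)$, which is (6) for $F$. For general $E$ we may assume $\mathrm{Per}(E)<\infty$. Take smooth $f_j:S\to[0,1]$ with $f_j\to\chi_E$ in $L^1$ and $\int|\nabla f_j|\to\mathrm{Per}(E)$, and fix $\delta\in(0,\frac12)$. By (5) the mean of $\mathrm{Per}(\{f_j\ge s\})$ over $s\in(\delta,1-\delta)$ is at most $(1-2\delta)^{-1}\int|\nabla f_j|$, and by Sard's theorem almost every $s$ is a regular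 value. So there is a regular value $s_j\in(\delta,1-\delta)$ for which $F_j=\{f_j\ge s_j\}$ satisfies $\mathrm{Per}(F_j)\le(1-2\delta)^{-1}\int|\nabla f_j|$. On $F_j\triangle E$ we have $|f_j-\chi_E|\ge\delta$, so $\sigma(F_j\triangle E)\le\delta^{-1}\|f_j-\chi_E\|_1\to0$. Apply (6) to the smooth sets $F_j$, whose measures tend to $\omega v$. Since $\mathcal I$ is continuous on $(0,W)$, letting $j\to\infty$ gives $(1-2\delta)^{-1}\mathrm{Per}(E)\ge\omega\,\mathcal I(v)$. Now let $\delta\to0$.

## From the band inequality to dilations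

We prove Theorem 2, assuming Theorem 3.

**Step 1: reduction to a compact body and a fixed band.** We arrange the setting in which (3) holds. The case $K=\emptyset$ is void. Otherwise $0\in K$, so $sK$ increases with $s$ and $G$ is nondecreasing. Let $s_1<s_2$ be in $\{0<G<\sigma(S)\}$; then $[s_1,s_2]$ lies in this set. Replace $K$ by $K\cap RB$ with $R\ge1/s_1$. For $s\ge s_1$ and $z\in S$ we have $|z/s|\le R$, so $G(s)$ is unchanged, and we may take $K$ compact. Since $\sigma(S\cap s_1K)>0$, $K$ lies in no hyperplane through $0$, so, being symmetric and convex, it has $0$ in its interior. Define $r_0>0$ as before and rotate so that $r_0B\subset K\subset\{|x_1|\le r_0\}$. For $s_1\le s\le s_2$ we have $sr_0<1$, since otherwise $S\subset sK$ and $G(s)=\sigma(S)$. With $\sin r(s)=sr_0$ we have $A_s=S\cap sK\subset P_{r(s)}$ and $0<t(s)\le r(s)<\frac\pi2$.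

**Step 2: the growth of $G$ through coarea.** We make the formal expression for $G'$ rigorous as an integrated inequality. The function $\|\cdot\|_K\le|\cdot|/r_0$ is a Lipschitz norm. Its set of non-differentiability points in $\mathbb R^n\setminus\{0\}$ is Lebesgue-null (Rademacher) and invariant under positive scaling, so by polar coordinates it meets $S$ in a $\sigma$-null set. Let $Z\subset S$ be the set where $\|\cdot\|_K$ is not differentiable or $\nabla_S\|\cdot\|_K=0$. It is Borel, since the differentiability set of a continuous function is Borel and the gradient is Borel on it.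

Apply (5) to $f=\|\cdot\|_K$ restricted to $S$. The sets $\{z\in S:\|z\|_K<s\}$ and $\{z\in S:\|z\|_K>s\}$ are open, so $|D\chi_{A_s}|$ is carried by $\partial A_s\subset\{\|z\|_K=s\}$. With $g=\chi_Z$ the left side of (5) is $0$, so $|D\chi_{A_s}|(Z)=0$ for a.e. $s$. Now let $s_1\le a<b\le s_2$, and take $g=|\nabla_S\|\cdot\|_K|^{-1}$ on $\{a<\|z\|_K\le b\}\setminus Z$ and $g=0$ elsewhere. The left side of (5) is $\sigma(\{a<\|z\|_K\le b\}\setminus Z)\le G(b)-G(a)$. On the right only $s\in(a,b]$ contribute. For a.e. such $s$, $|D\chi_{A_s}|$-almost every point lies in $\{\|z\|_K=s\}\setminus Z$, where $g\ge\tan r(s)/s$ by (3). Hence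
$$G(b)-G(a)\ \ge\ \int_a^b\frac{\tan r(s)}s\,\mathrm{Per}(A_s)\,ds .$$

**Step 3: the band inequality enters.** We replace $A_s$ by a strip. For a.e. $s$ the set $A_s$ has finite perimeter. It is symmetric, contained in $P_{r(s)}$, and $\sigma(A_s)=\Gamma(t(s))>0$. Theorem 3 gives
$$G(b)-G(a)\ \ge\ \int_a^bh(s)\,ds,\qquad h(s)=\frac{\tan t(s)\,\Gamma'(t(s))}s. \tag{7}$$
Since $t(\cdot)$ is nondecreasing with $t(s)\le t(s_2)<\frac\pi2$, $h$ is bounded and measurable on $[s_1,s_2]$. The monotone function $G$ is differentiable a.e., and at every point of differentiability that is also a Lebesgue point of $h$, (7) yields $G'(s)\ge h(s)$. This is (2), for a.e. $s\in(s_1,s_2)$.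

**Step 4: integration.** We pass from (2) back to $\sin t(s)/s$, taking care that $G$ is only monotone. Let $\Lambda=\log\sin\circ\,\Gamma^{-1}$ on $(0,\sigma(S))$. Because $\Gamma'>0$ on $(0,\frac\pi2)$, $\Lambda$ is $C^1$ and increasing, with $\Lambda'(\Gamma(t))=\cot t/\Gamma'(t)$. So $L=\Lambda\circ G=\log\sin t(\cdot)$ is nondecreasing on $[s_1,s_2]$, and $L'=\Lambda'(G)G'\ge\frac{\cot t(s)}{\Gamma'(t(s))}h(s)=\frac1s$ a.e. A nondecreasing function increases at least by the integral of its derivative, so
$$L(s_2)-L(s_1)\ \ge\ \int_{s_1}^{s_2}L'\ \ge\ \log\frac{s_2}{s_1}.$$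
Jumps of $G$ only help. This says $\sin t(s_2)/s_2\ge\sin t(s_1)/s_1$.

**Step 5: comparison with a slab.** We derive the second part. Now $\sin t(1)=c$. Let $s\ge1$. If $G(s)=\sigma(S)$ there is nothing to prove. If $G(s)<\sigma(S)$, monotonicity gives $1>\sin t(s)\ge sc$, so $G(s)=\Gamma(t(s))\ge\sigma(\{|x_1|\le sc\})=\sigma(S\cap sQ)$. Let $0<s\le1$. If $G(s)=0$ there is nothing to prove. If $G(s)>0$, then $\sin t(s)\le sc$, so $G(s)\le\sigma(S\cap sQ)$. $\square$

## Cutting the complement at latitude $s$

We turn to Theorem 3. Let $A$, $r$, $t$ be as there, and put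
$$U=S\setminus A,\qquad b=\frac{\mathrm{Per}(A)}\omega=\frac{\mathrm{Per}(U)}\omega,\qquad q=\frac{\sigma(U)}\omega=W-2\int_0^tw=2u(t).$$
Since $\mathrm{Per}(P_t)=2\omega w(t)$, the claim is $b\ge2\theta w(t)$ with $\theta=\tan t/\tan r\in(0,1]$.

The tool is Lévy's inequality, but caps are not strips. Applied to $U$ as a whole it gives $b\ge\mathcal I(2u(t))$. For $n=3$, $A=P_t$, $r=t$ and $\tau=\sin t$, this lower bound is $2\sqrt{\tau(1-\tau)}$, while we need $2w(t)=2\sqrt{(1-\tau)(1+\tau)}$. The complement of a strip is two caps, so one should cut $U$ into two pieces first. Cut at the equator: each half has measure $\omega u(t)$, so Lévy gives $2w(t)$ in total, which is right for $A=P_t$. But a cut through $U$ creates new boundary, which has to be subtracted. If $A$ avoids a neighborhood of the equator, as $\{\varepsilon\le|\lambda|\le r\}$ does, the cut runs entirely inside $U$, creates boundary $\omega w(0)$ on each half, and yields only $b\ge2w(t)-2w(0)$, whose right side is $\le0$.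

The way out is to cut at every latitude $s\in(0,r)$. Keep the piece above $s$ and, separately, the piece above $-s$. If $b$ is small, each cut must be expensive, that is, $U$ must have a large cross-section at every latitude below $r$. Then the mass of $U$ above $s$ decreases quickly in $s$. But the total decrease is fixed: the mass starts at $\omega u(t)$ for $s=0$ and ends at $\omega u(r)$ for $s=r$, where $U$ contains everything above.

For $0\le s\le r$ let
$$u_s=\tfrac1\omega\,\sigma(U\cap\{\lambda>s\}).$$
This is nonincreasing, and Lipschitz because $|u_s-u_{s'}|\le|\int_s^{s'}w|\le|s-s'|$. By symmetry $u_0=q/2=u(t)$, and $u_r=u(r)$ since $U\supset\{|\lambda|>r\}$. Write $u'(s)=\frac d{ds}u_s$. Then $-\omega u'(s)$ is, formally, the area of the cut at latitude $s$.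

**Cutting inequality.** For a.e. $s\in(0,r)$,
$$\mathcal I(u_s)+\mathcal I(q-u_s)\ \le\ b-2u'(s). \tag{8}$$

**Proof of (8).** Let $s\in(0,r)$ be a point of differentiability of $s\mapsto u_s$. Put $E_1=U\cap\{\lambda>s\}$ and $E_2=U\cap\{\lambda>-s\}$. Then $\sigma(E_1)=\omega u_s$, and, since $\sigma(U\cap\{\lambda\le-s\})=\omega u_s$ by symmetry, $\sigma(E_2)=\omega(q-u_s)$.

**Step 1: perimeter of the upper piece.** We bound $\mathrm{Per}(E_1)$ by the old boundary plus the cut. Let $X$ be a smooth tangent field with $|X|\le1$. For small $\varepsilon>0$ let $\eta$ be a smooth nondecreasing function of $\lambda$ with $\eta=0$ for $\lambda\le s$, $\eta=1$ for $\lambda\ge s+\varepsilon$, and $\eta'\le(1+\varepsilon)/\varepsilon$. It is constant near the poles, so it is smooth on $S$. Since $|\nabla\lambda|=1$ away from the poles, (4) with $Y=\eta X$, which vanishes on $\{\lambda\le s\}$, gives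
$$\int_U\eta\,\mathrm{div}X=\int_U\mathrm{div}(\eta X)-\int_U\langle\nabla\eta,X\rangle\ \le\ |D\chi_U|(\{\lambda>s\})+\frac{1+\varepsilon}\varepsilon\,\sigma(U\cap\{s<\lambda<s+\varepsilon\}).$$
The last measure is $\omega(u_s-u_{s+\varepsilon})$. As $\varepsilon\to0$ we have $\eta\to\chi_{\{\lambda>s\}}$, so by dominated convergence the left side tends to $\int_{E_1}\mathrm{div}X$. The last term tends to $-\omega u'(s)$. Taking the supremum over $X$,
$$\mathrm{Per}(E_1)\ \le\ |D\chi_U|(\{\lambda>s\})-\omega u'(s). \tag{9}$$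

**Step 2: perimeter of the larger piece.** The same argument with the cut at $-s$ uses the layer $\{-s<\lambda<-s+\varepsilon\}$. By symmetry $\sigma(U\cap\{-s<\lambda<-s+\varepsilon\})=\sigma(U\cap\{s-\varepsilon<\lambda<s\})=\omega(u_{s-\varepsilon}-u_s)$, so
$$\mathrm{Per}(E_2)\ \le\ |D\chi_U|(\{\lambda>-s\})-\omega u'(s). \tag{10}$$

**Step 3: adding up.** We check that no old boundary is counted twice. By symmetry $|D\chi_U|(\{\lambda>s\})=|D\chi_U|(\{\lambda<-s\})$, and $\{\lambda<-s\}$ and $\{\lambda>-s\}$ are disjoint. So (9) and (10) give $\mathrm{Per}(E_1)+\mathrm{Per}(E_2)\le\mathrm{Per}(U)-2\omega u'(s)$. Finally $u_s\in[u(r),u(t)]$ and $q-u_s\in[u(t),2u(t)-u(r)]$. Both intervals lie in $(0,W)$, because $u(r)>0$ and $2u(t)<2u(0)=W$. So Lévy's inequality (6) applies to $E_1$ and $E_2$. Dividing by $\omega$ gives (8). $\square$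

## The circle, and what the general case needs

To read (8) as a differential inequality, let $\lambda(s)$ be the latitude of the cap with the measure of $E_1$, that is, $u(\lambda(s))=u_s$. It runs from $\lambda(0)=t$ to $\lambda(r)=r$, and $-u'(s)=w(\lambda)\lambda'$.

For $n=2$ everything is explicit: $w=1$ and $\mathcal I=1$, so (8) says $2\le b+2\lambda'$, that is, $\lambda'\ge1-\frac b2$. Integrating over $(0,r)$, $r-t\ge(1-\frac b2)r$, so $b\ge2\,\frac tr$. Since $\tan x/x$ is increasing, $\frac tr\ge\frac{\tan t}{\tan r}$, and Theorem 3 follows for $n=2$.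

For general $n$ write $\mathcal I(q-u_s)=w(\mu)$, where $u(\mu)=q-u_s=2u(t)-u(\lambda)$. To run the same argument we need a lower bound for $w(\lambda)+w(\mu)$, and the following lemma provides it.

**Lemma 4.** Let $0<t\le\lambda<\frac\pi2$ and let $\mu\in(-\frac\pi2,t]$ be defined by $u(\mu)+u(\lambda)=2u(t)$. Then
$$\tan\lambda\,\big(w(\mu)-w(\lambda)\big)\ \ge\ 2\tan t\,\big(w(t)-w(\lambda)\big).$$

The number $\mu$ exists because $u(t)\le2u(t)-u(\lambda)<2u(0)=W$. For $n=2$ both sides are $0$. For $\lambda=t$ we have $\mu=t$ and both sides are $0$.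

**Proof.**

**Step 1: an interval with the mass of a centered one.** We locate $\mu$. By definition $\int_\mu^tw=\int_t^\lambda w$. Since $w$ is even, also $\int_{-t}^{-\mu}w=\int_t^\lambda w$. Hence
$$\int_{-\mu}^\lambda w=\int_{-t}^\lambda w-\int_{-t}^{-\mu}w=\int_{-t}^\lambda w-\int_t^\lambda w=\int_{-t}^tw>0. \tag{11}$$
In particular $-\mu<\lambda$. Also $\mu\le t\le\lambda$. So $|\mu|\le\lambda$, and
$$w(\mu)\ge w(\lambda). \tag{12}$$

**Step 2: comparison of tangents.** We show
$$\tan\lambda+\tan\mu\ \ge\ 2\tan t. \tag{13}$$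
Substitute $y=\tan x$. Then $w(x)\,dx=\cos^{N+2}x\,dy=\varphi(y)\,dy$ with $\varphi(y)=(1+y^2)^{-n/2}$, which is even and strictly decreasing in $|y|$. By (11), the intervals $[-\tan\mu,\tan\lambda]$ and $[-\tan t,\tan t]$ have equal mass for $\varphi$. Among intervals of length $\ell$ the centered one has the largest mass: the mass of $[c-\frac\ell2,c+\frac\ell2]$ is even in $c$ and has derivative $\varphi(c+\frac\ell2)-\varphi(c-\frac\ell2)\le0$ for $c\ge0$. So if $\ell=\tan\lambda+\tan\mu$ were less than $2\tan t$, the first interval would have mass at most that of $[-\frac\ell2,\frac\ell2]$, which is strictly less than that of $[-\tan t,\tan t]$, a contradiction.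

**Step 3: monotonicity in $\lambda$.** We fix $t$ and let $\lambda$ grow from $t$. Put
$$k(\lambda)=\tan\lambda\,(w(\mu)-w(\lambda))-2\tan t\,(w(t)-w(\lambda)),\qquad\mu=\mu(\lambda).$$
Then $\mu(t)=t$ and $k(t)=0$. Differentiating $u(\mu)+u(\lambda)=2u(t)$ gives $w(\mu)\mu'=-w(\lambda)$. Since $w'=-N\tan\cdot\,w$, we get
$$\frac d{d\lambda}w(\mu)=-N\tan\mu\;w(\mu)\mu'=N\tan\mu\;w(\lambda),\qquad -\frac d{d\lambda}w(\lambda)=N\tan\lambda\;w(\lambda).$$
Therefore
$$k'(\lambda)=\sec^2\!\lambda\,\big(w(\mu)-w(\lambda)\big)+N\tan\lambda\;w(\lambda)\big(\tan\lambda+\tan\mu-2\tan t\big)\ \ge\ 0$$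
by (12) and (13). Hence $k\ge0$. $\square$

## The differential inequality for $\lambda(s)$

We complete the proof of Theorem 3. Suppose $b\le2\theta w(t)$. We shall see that this forces $b=2\theta w(t)$ and $t=r$, which is exactly the claim with its strictness.

**Step 1: change of variable.** We rewrite (8) in terms of $\lambda(s)\in[t,r]$, $u(\lambda(s))=u_s$. As $u_s$ is nonincreasing from $u(t)$ to $u(r)$, $\lambda(s)$ is well defined, with $\lambda(0)=t$ and $\lambda(r)=r$. On $[t,r]$ we have $|u'|=w\ge w(r)>0$, so the inverse of $u$ is Lipschitz there. Thus $\lambda(\cdot)$ is Lipschitz, and $-u'(s)=w(\lambda)\lambda'$ a.e. Let $\mu$ belong to $\lambda=\lambda(s)$ as in Lemma 4, so that $u(\mu)=2u(t)-u(\lambda)=q-u_s$ and $|\mu|<\frac\pi2$. Then $\mathcal I(u_s)=w(\lambda)$, $\mathcal I(q-u_s)=w(\mu)$, and (8) reads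
$$w(\lambda)+w(\mu)\ \le\ b+2w(\lambda)\lambda'\qquad\text{a.e. on }(0,r). \tag{14}$$

**Step 2: a lower bound for the speed.** We insert Lemma 4. Since $\tan\lambda\le\tan r$ and $w(t)\ge w(\lambda)$, it gives
$$w(\mu)-w(\lambda)\ \ge\ 2\,\frac{\tan t}{\tan\lambda}\,\big(w(t)-w(\lambda)\big)\ \ge\ 2\theta\,\big(w(t)-w(\lambda)\big).$$
With (14),
$$2w(\lambda)\lambda'\ \ge\ w(\lambda)+w(\mu)-b\ \ge\ 2(1-\theta)w(\lambda)+\big(2\theta w(t)-b\big).$$
The last bracket is $\ge0$ by assumption. Put $\delta=\frac{2\theta w(t)-b}{2w(t)}\ge0$. Dividing by $2w(\lambda)\le2w(t)$ we get $\lambda'\ge1-\theta+\delta$ a.e. on $(0,r)$.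

**Step 3: there is not enough room.** We integrate over $(0,r)$, which is allowed because $\lambda$ is Lipschitz: $r-t\ge(1-\theta+\delta)r$, that is,
$$t\ \le\ (\theta-\delta)\,r .$$
On the other hand $x\mapsto\tan x/x$ is strictly increasing on $(0,\frac\pi2)$, so $\theta=\frac{\tan t}{\tan r}\le\frac tr$, with strict inequality if $t<r$. Hence $t\le\theta r-\delta r\le t-\delta r$. This forces $\delta=0$ and $\theta r=t$, so $t=r$.

So $b<2\theta w(t)$, which would mean $\delta>0$, is impossible, and $b=2\theta w(t)$ is possible only for $t=r$. Since $\mathrm{Per}(A)=\omega b$ and $\mathrm{Per}(P_t)=2\omega w(t)$, this is $\tan r\cdot\mathrm{Per}(A)\ge\tan t\cdot\mathrm{Per}(P_t)$, strictly if $t<r$. $\square$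

With Theorem 3 proved, Theorem 2 holds, and with it Theorem 1 for every $n\ge2$, including the equality case.
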